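\title{The dominating number is at most the reaping number at every uncountable regular cardinal}

\begin{abstract}
We prove in ZFC that $\mathfrak d(\kappa)\le\mathfrak r(\kappa)$ for every uncountable regular cardinal $\kappa$. The inequality was known for regular $\kappa\ge\beth_\omega$, and Raghavan and Shelah asked whether it is provable below $\beth_\omega$. More strongly, for every family of fewer than $\mathfrak d(\kappa)$ subsets of $\kappa$ of size $\kappa$ there is a partition of $\kappa$ into $\kappa$ pieces, each of which meets every member of the family in a set of size $\kappa$. The proof is uniform in $\kappa$ and uses only closed unbounded sets and the well-foundedness of the ordinals.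
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\kappa$ be an infinite regular cardinal, let ${}^\kappa\kappa$ be the set of functions from $\kappa$ to $\kappa$, and let $[\kappa]^\kappa$ be the set of subsets of $\kappa$ of size $\kappa$. For $f,g\in{}^\kappa\kappa$ write $f\le^* g$ if $|\{\alpha<\kappa: f(\alpha)>g(\alpha)\}|<\kappa$. A family $D\subseteq{}^\kappa\kappa$ is \emph{dominating} if every $f\in{}^\kappa\kappa$ satisfies $f\le^* g$ for some $g\in D$. The \emph{dominating number} $\mathfrak d(\kappa)$ is the least size of a dominating family. It measures how many rates of growth are needed to overtake every function on $\kappa$.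

A set $X\subseteq\kappa$ \emph{splits} $A\in[\kappa]^\kappa$ if $|A\cap X|=|A\setminus X|=\kappa$. A family $\mathcal R\subseteq[\kappa]^\kappa$ is \emph{unsplit} if no $X\subseteq\kappa$ splits all of its members, and the \emph{reaping number} $\mathfrak r(\kappa)$ is the least size of an unsplit family. The set $X$ fails to split $A$ exactly when all but fewer than $\kappa$ points of $A$ lie on one side of the partition $\{X,\kappa\setminus X\}$. So $\mathfrak r(\kappa)$ counts the sets needed to decide every partition of $\kappa$ into two pieces, in the way an ultrafilter does. To make this precise, call an ultrafilter $U$ on $\kappa$ \emph{uniform} if all its members have size $\kappa$, and call $\mathcal B\subseteq U$ a \emph{base} if every member of $U$ contains a member of $\mathcal B$. A base of a uniform ultrafilter is unsplit: for every $X$, one of $X$ and $\kappa\setminus X$ belongs to $U$ and so contains some $B\in\mathcal B$, which $X$ does not split.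

Both numbers lie in the same interval:
\begin{equation}\label{eq:bounds}
\kappa^+\le\mathfrak d(\kappa)\le 2^\kappa,\qquad \kappa^+\le\mathfrak r(\kappa)\le 2^\kappa .
\end{equation}
The upper bounds hold because ${}^\kappa\kappa$ is dominating and $[\kappa]^\kappa$ is unsplit: one of $X$ and $\kappa\setminus X$ has size $\kappa$, and $X$ does not split it. The lower bounds are diagonal arguments. Given functions $g_i$ for $i<\kappa$, the function $f(\alpha)=\big(\sup_{i\le\alpha}g_i(\alpha)\big)+1$ takes values below $\kappa$ by regularity and exceeds $g_i$ at every $\alpha\ge i$, so $f\not\le^* g_i$ for all $i$. Given a nonempty family of at most $\kappa$ sets of size $\kappa$, list it as $\langle A_\alpha:\alpha<\kappa\rangle$ with every member occurring $\kappa$ times, and choose recursively two points $x_\alpha\ne y_\alpha$ of $A_\alpha$ that were not chosen at an earlier stage; then $\{x_\alpha:\alpha<\kappa\}$ splits every member.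

If $2^\kappa=\kappa^+$, the two numbers therefore coincide. Otherwise there is room between the bounds, and one asks which inequalities ZFC proves. For $\kappa=\omega$ we drop the argument and write $\mathfrak u$ for the least size of a base of a nonprincipal ultrafilter on $\omega$. It is consistent that $\mathfrak r\le\mathfrak u<\mathfrak d$ \cite{BS}, so $\mathfrak d\le\mathfrak r$ is not a theorem of ZFC. For large $\kappa$ the situation is the opposite. Let $\beth_0=\aleph_0$, $\beth_{n+1}=2^{\beth_n}$ and $\beth_\omega=\sup_n\beth_n$. It is known that ZFC proves $\mathfrak d(\kappa)\le\mathfrak r(\kappa)$ for every regular $\kappa\ge\beth_\omega$. This leaves out at least $\aleph_1,\aleph_2,\dots$, since $\aleph_n\le\beth_n<\beth_\omega$. Raghavan and Shelah \cite{RS} asked whether the inequality is provable for the remaining cardinals. In precise form: does ZFC prove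
\begin{equation}\label{eq:star}
\text{for every uncountable regular cardinal }\kappa<\beth_\omega,\qquad \mathfrak d(\kappa)\le\mathfrak r(\kappa),\tag{$\ast$}
\end{equation}
or is the negation of \eqref{eq:star} consistent, possibly relative to large cardinals? The two facts just quoted suggest a threshold somewhere between $\omega$ and $\beth_\omega$, and one might guess that small cardinals such as $\aleph_1$ behave like $\omega$. They do not: the threshold is uncountability itself.

\begin{theorem}\label{thm:split}
Let $\kappa$ be an uncountable regular cardinal. If $\mathcal A\subseteq[\kappa]^\kappa$ and $|\mathcal A|<\mathfrak d(\kappa)$, then some $Y\subseteq\kappa$ splits every $A\in\mathcal A$. Hence $\mathfrak d(\kappa)\le\mathfrak r(\kappa)$, and ZFC proves \eqref{eq:star}.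
\end{theorem}

\begin{theorem}\label{thm:partition}
Let $\kappa$ be an uncountable regular cardinal. If $\mathcal A\subseteq[\kappa]^\kappa$ and $|\mathcal A|<\mathfrak d(\kappa)$, then there is $e:\kappa\to\kappa$ such that $|A\cap e^{-1}\{\xi\}|=\kappa$ for all $A\in\mathcal A$ and all $\xi<\kappa$.
\end{theorem}

The second theorem contains the first, with $Y=e^{-1}\{0\}$, but we deduce it from the first. The proofs are carried out in ZFC and are the same for all $\kappa$; they use neither $\beth_\omega$, nor pcf theory, nor the known result for $\kappa\ge\beth_\omega$.

Section~\ref{sec:clubs} fixes the notation for clubs, and Section~\ref{sec:tests} shows the idea on two test cases. Sections~\ref{sec:catch} and~\ref{sec:color} prove the two tools, which are combined in Sections~\ref{sec:split} and~\ref{sec:partition} to prove the theorems. Section~\ref{sec:sharp} discusses the hypotheses and gives a consequence for ultrafilters.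

\section{Clubs and their blocks}\label{sec:clubs}

From now on $\kappa$ is an uncountable regular cardinal, unless we say otherwise. Each ordinal is the set of smaller ordinals, so $A\setminus\alpha=\{\beta\in A:\beta\ge\alpha\}$. A set $C\subseteq\kappa$ is \emph{closed} if it contains every limit ordinal $\gamma<\kappa$ such that $C\cap\gamma$ is unbounded in $\gamma$. In this paper a \emph{club} is a closed unbounded subset of $\kappa$ that contains $0$. We use the following standard facts.
\begin{itemize}
\item[(F1)] A subset of $\kappa$ has size $\kappa$ if and only if it is unbounded in $\kappa$. Equivalently, the supremum of fewer than $\kappa$ ordinals below $\kappa$ is below $\kappa$.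
\item[(F2)] A union of fewer than $\kappa$ sets of size less than $\kappa$ has size less than $\kappa$.
\item[(F3)] The intersection of a nonempty family of fewer than $\kappa$ clubs is a club.
\item[(F4)] For $f\in{}^\kappa\kappa$, the set of \emph{closure points} $\{\gamma<\kappa:\forall\xi<\gamma\ f(\xi)<\gamma\}$ is a club.
\end{itemize}
Facts (F1) and (F2) restate regularity. Facts (F3) and (F4) also need $\kappa>\omega$. For unboundedness in (F4), start from any $\gamma_0<\kappa$ and put $\gamma_{j+1}=\sup(\{\gamma_j\}\cup\{f(\xi)+1:\xi<\gamma_j\})$; then $\sup_{j<\omega}\gamma_j$ is a closure point, and it is below $\kappa$ because $\kappa$ is regular and uncountable.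

Let $C$ be a club. For $\alpha,\beta<\kappa$ put
\[
s_C(\alpha)=\min\big(C\setminus(\alpha+1)\big),\qquad \pi_C(\beta)=\max\big(C\cap(\beta+1)\big).
\]
Thus $s_C(\alpha)$ is the next point of $C$ above $\alpha$, and $\pi_C(\beta)$ is the last point of $C$ not above $\beta$. The maximum exists: the set $C\cap(\beta+1)$ contains $0$, and if its supremum were not attained, it would be a limit ordinal $\gamma\le\beta$ with $C\cap\gamma$ unbounded in $\gamma$, hence a point of $C\cap(\beta+1)$. For $\alpha\in C$ the interval
\[
I_C(\alpha)=[\alpha,s_C(\alpha))
\]
is the \emph{block} of $C$ at $\alpha$. Since $C$ has no point strictly between $\alpha$ and $s_C(\alpha)$, we have $\pi_C(\beta)=\alpha$ if and only if $\beta\in I_C(\alpha)$. So the blocks partition $\kappa$ into bounded intervals, and $\pi_C$ sends each point to the left endpoint of its block. If $C'\subseteq C$ are clubs, then $\pi_{C'}(\beta)\le\pi_C(\beta)$ for all $\beta$.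

\section{Two test cases}\label{sec:tests}

\subsection*{Bounded families}
The link between growth and splitting is the function $m_A(\alpha)=\min(A\setminus\alpha)$, which measures the gaps of $A\in[\kappa]^\kappa$. Suppose that a single $g$ satisfies $m_A\le^* g$ for all $A\in\mathcal A$, and let $C$ be the club of closure points of $g$. For $\alpha\in C$ we have $g(\alpha)<s_C(\alpha)$, because $\alpha<s_C(\alpha)$ and $s_C(\alpha)$ is a closure point. So each $A\in\mathcal A$ meets all but fewer than $\kappa$ blocks of $C$. Choose $Z\subseteq C$ with $|Z|=|C\setminus Z|=\kappa$. Then $Y=\pi_C^{-1}[Z]$, the union of the blocks at points of $Z$, splits every $A\in\mathcal A$.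

This argument also works for $\kappa=\omega$, with $C=\{\gamma_j:j<\omega\}$ given by $\gamma_0=0$ and $\gamma_{j+1}=\max(\gamma_j,g(\gamma_j))+1$. Since $\mathfrak r<\mathfrak d$ is consistent, a proof of Theorem~\ref{thm:split} needs an idea that is not available on $\omega$. The obstacle is visible here. The hypothesis $|\mathcal A|<\mathfrak d(\kappa)$ does not give a function above all $m_A$ almost everywhere, only a function that exceeds each of them $\kappa$ often. So for each $A$ we can control only a set $G_A\subseteq C$ of $\kappa$ many good blocks, and $G_A$ depends on $A$. To split $\mathcal A$ by a union of whole blocks we would want a $Z$ that splits every $G_A$, and this is the original problem for another family of the same size. The way out is to cut inside the blocks.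

\subsection*{A moving threshold}
Let $\kappa=\omega_1$. Every $\beta<\omega_1$ is uniquely of the form $\omega\cdot\zeta+k$ with $k<\omega$; call $c(\beta)=k$ the \emph{color} of $\beta$. The intervals $[\omega\cdot\zeta,\omega\cdot\zeta+\omega)$ are the blocks of the club $\{\omega\cdot\zeta:\zeta<\omega_1\}$, and each of them contains every color once. Consider the family of all sets
\[
A_N=c^{-1}[N]=\{\omega\cdot\zeta+k:\zeta<\omega_1,\ k\in N\},\qquad N\subseteq\omega\text{ infinite}.
\]
No union of color classes $c^{-1}[S]$ splits all $A_N$: one of $S$ and $\omega\setminus S$ is infinite, and for this choice of $N$ the set $A_N$ lies entirely on one side. A fixed rule on colors runs into the reaping problem on $\omega$. So we let the rule depend on the block, and put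
\[
Y=\{\omega\cdot\zeta+k:\ k\le c(\zeta)\}.
\]
In block number $\zeta$, the set $Y$ takes the colors up to the threshold $c(\zeta)$. For instance, in block number $\zeta=\omega+2$, which starts at $\omega^2+\omega\cdot2$, it takes the first three points. Fix an infinite $N$. For each $\zeta$ with $c(\zeta)\ge\min N$, block number $\zeta$ contains the point $\omega\cdot\zeta+\min N$ of $A_N\cap Y$, and it contains a point $\omega\cdot\zeta+k$ of $A_N\setminus Y$, where $k\in N$ is any element above $c(\zeta)$. There are uncountably many such $\zeta$. So $Y$ splits every $A_N$.

Two features made this work. A bounded block contains infinitely many colors, so a finite threshold always leaves a color of $N$ above it; this is impossible on $\omega$, where blocks are finite. And the threshold function is not asked to split anything. It only has to be large on many blocks, which is a much weaker demand and breaks the circle described above.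

For a general family $\mathcal A$ with $|\mathcal A|<\mathfrak d(\kappa)$ we must manufacture the three ingredients that were free in this example: a coloring $c:\kappa\to\omega$ such that each $A$ contains $\kappa$ points of each of infinitely many colors; a club such that in $\kappa$ many blocks $A$ shows all of these colors; and a threshold function that is large on $\kappa$ many of the blocks that are good for $A$. The club comes from Lemma~\ref{lem:catch}. The coloring and the threshold function both come from Lemma~\ref{lem:color}.

\section{Catching sets in blocks}\label{sec:catch}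

The next lemma is the only place where the definition of $\mathfrak d(\kappa)$ is used. It translates the failure of domination into a statement about blocks: a sufficiently sparse club has, for each given function $h$, many blocks that are long compared with the value of $h$ at their left endpoint.

\begin{lemma}\label{lem:escape}
Let $H\subseteq{}^\kappa\kappa$ with $|H|<\mathfrak d(\kappa)$, and let $E$ be a club. There is a club $C\subseteq E$ such that for every $h\in H$ the set $\{\alpha\in C: h(\alpha)<s_C(\alpha)\}$ is unbounded in $\kappa$.
\end{lemma}

A function $f$ that is not dominated by $h$ exceeds $h$ at unboundedly many points $\xi$, but these points need not lie in the club. To move the inequality from $\xi$ to the left endpoint of its block, we first make $h$ monotone.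

\begin{proof}
For $h\in H$ let $\hat h(\alpha)=\sup_{\xi\le\alpha}h(\xi)$. By (F1), $\hat h\in{}^\kappa\kappa$; it is nondecreasing, and $h(\alpha)\le\hat h(\alpha)$ for all $\alpha$. The family $\{\hat h:h\in H\}$ has size less than $\mathfrak d(\kappa)$, so it is not dominating: there is $f\in{}^\kappa\kappa$ such that $\{\xi:f(\xi)>\hat h(\xi)\}$ has size $\kappa$ for every $h\in H$. Let $C$ be the set of closure points of $f$ that lie in $E$. By (F3) and (F4) it is a club.

Fix $h\in H$ and $\eta<\kappa$. Choose $\xi\ge\min(C\setminus\eta)$ with $f(\xi)>\hat h(\xi)$, and let $\alpha=\pi_C(\xi)$. Then $\alpha\ge\min(C\setminus\eta)\ge\eta$ and $\alpha\le\xi<s_C(\alpha)$. Since $s_C(\alpha)$ is a closure point of $f$ above $\xi$, we have $f(\xi)<s_C(\alpha)$. Therefore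
\[
h(\alpha)\le\hat h(\alpha)\le\hat h(\xi)<f(\xi)<s_C(\alpha).\qedhere
\]
\end{proof}

We apply the lemma three times, always in the following form. Each $A$ in the family names, at each $\alpha$, fewer than $\kappa$ targets, and we want blocks that hit all targets named at their left endpoint.

\begin{lemma}\label{lem:catch}
Let $\mathcal A$ be a set with $|\mathcal A|<\mathfrak d(\kappa)$ and let $E$ be a club. For $A\in\mathcal A$ and $\alpha<\kappa$ let $\mathcal T(A,\alpha)\subseteq[\kappa]^\kappa$ have size less than $\kappa$. Then there is a club $C\subseteq E$ such that for every $A\in\mathcal A$ the set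
\[
G_A=\{\alpha\in C:\ I_C(\alpha)\text{ meets every member of }\mathcal T(A,\alpha)\}
\]
has size $\kappa$.
\end{lemma}

\begin{proof}
Put $h_A(\alpha)=\sup\{\min(T\setminus\alpha):T\in\mathcal T(A,\alpha)\}$. Each $T$ is unbounded, so the minima exist, and $h_A(\alpha)<\kappa$ by (F1). Let $C\subseteq E$ be given by Lemma~\ref{lem:escape} for $H=\{h_A:A\in\mathcal A\}$. If $\alpha\in C$ and $h_A(\alpha)<s_C(\alpha)$, then $\alpha\le\min(T\setminus\alpha)\le h_A(\alpha)<s_C(\alpha)$ for every $T\in\mathcal T(A,\alpha)$, so $\alpha\in G_A$. Thus $G_A$ is unbounded, and it has size $\kappa$ by (F1).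
\end{proof}

\section{Cofinal colorings from a descending sequence of clubs}\label{sec:color}

Let $\mu\le\kappa$ be an infinite cardinal and $A\in[\kappa]^\kappa$. A function $c:\kappa\to\mu$ is \emph{cofinal on $A$} if $|\{\beta\in A:c(\beta)>i\}|=\kappa$ for every $i<\mu$. For $\mu=\kappa$ the identity is cofinal on every $A$. For $\mu<\kappa$ no function is cofinal on every set, since by (F2) it is constant on some set of size $\kappa$. So $c$ has to be adapted to the family.

\begin{lemma}\label{lem:color}
Let $\mathcal A\subseteq[\kappa]^\kappa$ with $|\mathcal A|<\mathfrak d(\kappa)$, and let $\mu<\kappa$ be an infinite cardinal. There is $c:\kappa\to\mu$ that is cofinal on every $A\in\mathcal A$.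
\end{lemma}

It suffices to find sets $W_i\subseteq\kappa$ for $i<\mu$ such that each $W_i$ contains $\kappa$ points of every $A$, while each point $\beta$ lies in only finitely many $W_i$; then $c(\beta)$ records the last $i$ with $\beta\in W_i$. The first demand wants the $W_i$ large and the second wants them small. Well-foundedness reconciles the two. Along a decreasing sequence of clubs $C_i$, the projection $\pi_{C_i}(\beta)$ moves down, and it can move only finitely often. We let $W_i$ be the set of those $\beta$ whose projection moves at stage $i$.

\begin{example}\label{ex:cantor}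
Let $\kappa=\omega_1$, $\mu=\omega$ and $C_i=\{\omega^i\cdot\xi:\xi<\omega_1\}$, in ordinal arithmetic. For $\beta=\omega^\omega+\omega^3\cdot2+5$ the projection $\pi_{C_i}(\beta)$ equals $\beta$ for $i=0$, equals $\omega^\omega+\omega^3\cdot2$ for $i=1,2,3$, and equals $\omega^\omega$ for $i\ge4$. It moves between $C_0$ and $C_1$ and between $C_3$ and $C_4$, and never again. For $\beta=\omega^\omega\cdot\zeta+\omega^i$ it moves exactly between $C_i$ and $C_{i+1}$, so each $W_i$ is uncountable. For $\beta=\omega^\omega\cdot\zeta$ it never moves, so these clubs are useless for $A=\{\omega^\omega\cdot\zeta:\zeta<\omega_1\}$. In the proof, $C_{i+1}$ is chosen so sparse that many of its blocks contain a point of $A$ beyond their first $C_i$-block.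
\end{example}

\begin{proof}[Proof of Lemma~\ref{lem:color}]
We define clubs $C_i$ for $i<\mu$, decreasing under inclusion, and write $s_i=s_{C_i}$ and $\pi_i=\pi_{C_i}$. Let $C_0=\kappa$. For limit $i$ let $C_i=\bigcap_{j<i}C_j$, which is a club by (F3) because $i<\mu<\kappa$. Given $C_i$, let $C_{i+1}\subseteq C_i$ be given by Lemma~\ref{lem:catch} for $E=C_i$ and the single targets $\mathcal T(A,\alpha)=\{A\setminus s_i(\alpha)\}$.

Fix $\beta<\kappa$. The sequence $\langle\pi_i(\beta):i<\mu\rangle$ is nonincreasing. The set
\[
D(\beta)=\{i<\mu:\pi_{i+1}(\beta)<\pi_i(\beta)\}
\]
is finite: if $i_0<i_1<\cdots$ were elements of $D(\beta)$, then $\pi_{i_j}(\beta)>\pi_{i_j+1}(\beta)\ge\pi_{i_{j+1}}(\beta)$ for all $j<\omega$ would give an infinite descending sequence of ordinals. Let $c(\beta)=\max D(\beta)+1$ if $D(\beta)\neq\emptyset$, and $c(\beta)=0$ otherwise. Then $c(\beta)<\mu$, because $\mu$ is a limit ordinal, and $c(\beta)>i$ whenever $i\in D(\beta)$.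

Fix $A\in\mathcal A$ and $i<\mu$. By the choice of $C_{i+1}$, for $\kappa$ many $\alpha\in C_{i+1}$ there is $\beta\in A$ with $s_i(\alpha)\le\beta<s_{i+1}(\alpha)$. Such a $\beta$ lies in the block of $C_{i+1}$ at $\alpha$, so $\pi_{i+1}(\beta)=\alpha$. Also $s_i(\alpha)$ is a point of $C_i$ not above $\beta$, so $\pi_i(\beta)\ge s_i(\alpha)>\alpha$. Hence $i\in D(\beta)$ and $c(\beta)>i$. Different $\alpha$ give different $\beta$, since the blocks of $C_{i+1}$ are disjoint. So $\kappa$ many $\beta\in A$ satisfy $c(\beta)>i$.
\end{proof}

\section{Proof of Theorem~\ref{thm:split}}\label{sec:split}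

Let $\mathcal A\subseteq[\kappa]^\kappa$ with $|\mathcal A|<\mathfrak d(\kappa)$. We build the three ingredients listed at the end of Section~\ref{sec:tests}.

\medskip\noindent\emph{Step 1: the coloring.} By Lemma~\ref{lem:color} with $\mu=\omega<\kappa$, fix $c:\kappa\to\omega$ that is cofinal on every $A\in\mathcal A$. For $A\in\mathcal A$ let
\[
N_A=\{k<\omega:|A\cap c^{-1}\{k\}|=\kappa\}
\]
be the set of colors that are large on $A$. We claim that $N_A$ is infinite. For each $i<\omega$ the set $\{\beta\in A:c(\beta)>i\}$ has size $\kappa$, and it is the union of the countably many sets $A\cap c^{-1}\{k\}$ with $k>i$. Since $\omega<\kappa$, (F2) shows that one of these sets has size $\kappa$. So $N_A$ has an element above $i$.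

\medskip\noindent\emph{Step 2: the blocks.} We know nothing about the sets $N_A$ except that they are infinite, so, as in Section~\ref{sec:tests}, a union of color classes need not split $\mathcal A$. We need blocks in which $A$ shows all of its large colors at once, so that any finite threshold can be beaten inside the block. Apply Lemma~\ref{lem:catch} with $E=\kappa$ and the countably many targets $\mathcal T(A,\alpha)=\{A\cap c^{-1}\{k\}:k\in N_A\}$. This gives a club $C$ such that for every $A\in\mathcal A$ the set
\[
G_A=\{\alpha\in C:\ A\cap I_C(\alpha)\text{ contains a point of color }k\text{ for every }k\in N_A\}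
\]
has size $\kappa$.

\medskip\noindent\emph{Step 3: the threshold.} In a block that is good for $A$, the threshold must be at least $\min N_A$, and these minima need not be bounded as $A$ varies. So the threshold has to be large on many points of every $G_A$. The family $\{G_A:A\in\mathcal A\}\subseteq[\kappa]^\kappa$ has size less than $\mathfrak d(\kappa)$, so Lemma~\ref{lem:color} with $\mu=\omega$ gives $n:\kappa\to\omega$ that is cofinal on every $G_A$.

\medskip\noindent\emph{Step 4: the splitting set.} Let
\[
Y=\{\beta<\kappa:\ c(\beta)\le n(\pi_C(\beta))\}.
\]
For $\alpha\in C$ and $\beta\in I_C(\alpha)$ we have $\pi_C(\beta)=\alpha$, so $\beta\in Y$ if and only if $c(\beta)\le n(\alpha)$. Fix $A\in\mathcal A$ and let $k_0=\min N_A$. There are $\kappa$ many $\alpha\in G_A$ with $n(\alpha)>k_0$. Fix one of them. The set $A\cap I_C(\alpha)$ contains a point $\beta$ of color $k_0$, and $\beta\in Y$ because $k_0\le n(\alpha)$. Since $N_A$ is infinite, there is $k\in N_A$ with $k>n(\alpha)$. The set $A\cap I_C(\alpha)$ contains a point $\beta'$ of color $k$, and $\beta'\notin Y$. Thus $\kappa$ many blocks of $C$ meet both $A\cap Y$ and $A\setminus Y$. The blocks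 are disjoint, so $|A\cap Y|=|A\setminus Y|=\kappa$.

\medskip
Consequently no family of size less than $\mathfrak d(\kappa)$ is unsplit, that is, $\mathfrak d(\kappa)\le\mathfrak r(\kappa)$. The cardinal $\kappa$ was an arbitrary uncountable regular cardinal, so \eqref{eq:star} is a theorem of ZFC. \qed

\section{Splitting into $\kappa$ pieces}\label{sec:partition}

\begin{proof}[Proof of Theorem~\ref{thm:partition}]
Fix $\mathcal A\subseteq[\kappa]^\kappa$ with $|\mathcal A|<\mathfrak d(\kappa)$. For an infinite cardinal $\mu\le\kappa$, call $e:\kappa\to\mu$ a \emph{full $\mu$-coloring} if $|A\cap e^{-1}\{\xi\}|=\kappa$ for all $A\in\mathcal A$ and $\xi<\mu$. We show by induction on $\mu$ that a full $\mu$-coloring exists. The case $\mu=\kappa$ is the theorem.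

\medskip\noindent\emph{The case $\mu=\omega$.} We split repeatedly. For $A\in\mathcal A$ let $A^0=A$. Suppose that sets $A^m\in[\kappa]^\kappa$ are given for $A\in\mathcal A$. By Theorem~\ref{thm:split} choose $Y_m$ that splits every $A^m$, and put $A^{m+1}=A^m\setminus Y_m$, which has size $\kappa$. Thus $A^m=A\setminus\bigcup_{l<m}Y_l$. Let $e(\beta)$ be the least $m$ with $\beta\in Y_m$, and let $e(\beta)=0$ if there is none. Then $A\cap e^{-1}\{m\}\supseteq A^m\cap Y_m$, and this set has size $\kappa$.

\medskip\noindent\emph{The case $\omega<\mu\le\kappa$.} Repeated splitting cannot be continued past $\omega$, because $\bigcap_mA^m$ may be empty. Instead we use blocks again. On the block at $\alpha$ we aim only at the colors below an ordinal $n(\alpha)<\mu$. There are $|n(\alpha)|<\mu$ such colors, so a coloring from the induction hypothesis provides them after relabeling.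

Fix a full $\rho$-coloring $e_\rho$ for each infinite cardinal $\rho<\mu$. The function $n$ can be chosen only after the club, so the good blocks must be ready for every $e_\rho$ that may be called upon. For $\mu<\kappa$ we can afford all of them; for $\mu=\kappa$ we admit them gradually. Let $\lambda_\alpha=\mu$ if $\mu<\kappa$, and $\lambda_\alpha=|\alpha|+\aleph_0$ if $\mu=\kappa$. In both cases $\lambda_\alpha$ is an infinite cardinal below $\kappa$. Let $Q_\alpha$ be the set of pairs $(\rho,\eta)$ such that $\rho<\mu$ is an infinite cardinal, $\rho\le\lambda_\alpha$, and $\eta<\rho$. Since $Q_\alpha\subseteq(\lambda_\alpha+1)\times\lambda_\alpha$, we have $|Q_\alpha|\le\lambda_\alpha<\kappa$. Lemma~\ref{lem:catch}, with $E=\kappa$ and $\mathcal T(A,\alpha)=\{A\cap e_\rho^{-1}\{\eta\}:(\rho,\eta)\in Q_\alpha\}$, gives a club $C$ such that for every $A\in\mathcal A$ the set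
\[
G_A=\{\alpha\in C:\ A\cap I_C(\alpha)\text{ meets }e_\rho^{-1}\{\eta\}\text{ for every }(\rho,\eta)\in Q_\alpha\}
\]
has size $\kappa$.

Choose $n:\kappa\to\mu$ cofinal on every $G_A$: by Lemma~\ref{lem:color} if $\mu<\kappa$, and as the identity $n(\alpha)=\alpha$ if $\mu=\kappa$. In both cases $|n(\alpha)|<\mu$ and $|n(\alpha)|\le\lambda_\alpha$ for all $\alpha$. For each infinite ordinal $\delta<\mu$ fix a surjection $q_\delta:|\delta|\to\delta$. For $\beta<\kappa$ and $\alpha=\pi_C(\beta)$ put
\[
e(\beta)=\begin{cases}q_{n(\alpha)}\big(e_{|n(\alpha)|}(\beta)\big)&\text{if }n(\alpha)\ge\omega,\\ 0&\text{otherwise.}\end{cases}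
\]
In the first case $e(\beta)<n(\alpha)<\mu$, so $e:\kappa\to\mu$.

Fix $A\in\mathcal A$ and $\xi<\mu$. Since $\mu>\omega$, we have $\max(\xi,\omega)<\mu$, so there are $\kappa$ many $\alpha\in G_A$ with $n(\alpha)>\max(\xi,\omega)$. For such an $\alpha$ let $\rho=|n(\alpha)|$ and pick $\eta<\rho$ with $q_{n(\alpha)}(\eta)=\xi$, which is possible because $\xi<n(\alpha)$. Then $(\rho,\eta)\in Q_\alpha$. As $\alpha\in G_A$, there is $\beta\in A\cap I_C(\alpha)$ with $e_\rho(\beta)=\eta$, and for this point $e(\beta)=q_{n(\alpha)}(\eta)=\xi$. Different $\alpha$ give different $\beta$, so $|A\cap e^{-1}\{\xi\}|=\kappa$.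
\end{proof}

\section{Sharpness and ultrafilters}\label{sec:sharp}

\subsection*{The bound is attained}
Suppose $2^\kappa=\kappa^+$. Then $\mathfrak d(\kappa)=\mathfrak r(\kappa)=\kappa^+$ by \eqref{eq:bounds}, and the unsplit family $[\kappa]^\kappa$ has size exactly $\mathfrak d(\kappa)$. The conclusion of Theorem~\ref{thm:split} fails for this family, and so does the stronger conclusion of Theorem~\ref{thm:partition}. Hence ``$<\mathfrak d(\kappa)$'' cannot be weakened to ``$\le\mathfrak d(\kappa)$'' in either theorem in ZFC.

\subsection*{Uncountability is needed}
By the consistency result of \cite{BS} quoted in the introduction, ZFC does not prove Theorem~\ref{thm:split} for $\kappa=\omega$. Apart from the facts (F3) and (F4) about clubs, the proof uses $\kappa>\omega$ in Steps 1 and 2, and both steps fail on $\omega$. In Step 1, a countable union of small sets must be small. On $\omega$ the identity is a coloring that is cofinal on every infinite set, yet all its color classes are finite, so every $N_A$ is empty. In Step 2, countably many targets must count as fewer than $\kappa$, so that their first points above $\alpha$ have a supremum below $\kappa$. On $\omega$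 a block is finite and cannot contain points of infinitely many colors.

\subsection*{Generators of uniform ultrafilters}
A set $\mathcal G\subseteq U$ \emph{generates} the ultrafilter $U$ on $\kappa$ if the family of intersections of finitely many members of $\mathcal G$, with $\kappa$ as the empty intersection, is a base of $U$.

\begin{corollary}\label{cor:ultra}
Every uniform ultrafilter on an uncountable regular cardinal $\kappa$ needs at least $\mathfrak d(\kappa)$ generators.
\end{corollary}

\begin{proof}
Let $\mathcal G$ generate the uniform ultrafilter $U$, and let $\mathcal B$ be the base of finite intersections of members of $\mathcal G$. Then $|\mathcal B|\le|\mathcal G|+\aleph_0$. As shown in the introduction, $\mathcal B$ is unsplit, so Theorem~\ref{thm:split} gives $\mathfrak d(\kappa)\le|\mathcal G|+\aleph_0$. Since $\mathfrak d(\kappa)>\aleph_0$ by \eqref{eq:bounds}, it follows that $|\mathcal G|\ge\mathfrak d(\kappa)$.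
\end{proof}

\begin{thebibliography}{9}

\bibitem{BS}
A.~Blass and S.~Shelah,
\emph{There may be simple $P_{\aleph_1}$- and $P_{\aleph_2}$-points and the Rudin--Keisler ordering may be downward directed},
Ann. Pure Appl. Logic \textbf{33} (1987).

\bibitem{RS}
Dilip Raghavan and Saharon Shelah,
\emph{A small ultrafilter number at smaller cardinals},
arXiv:1904.02379 (2019).

\end{thebibliography}
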